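\title{Coprime coverings and the Lusternik--Schnirelmann category of products of lens spaces}

\begin{abstract}
We prove that the product of two $n$-dimensional lens spaces $L^n_p$ and $L^n_q$ with $p,q\ge 2$ relatively prime has Lusternik--Schnirelmann category $n+1$. The upper bound comes from a general principle: if a connected compact polyhedron $X$ of dimension at most $2m-1$ has finite coverings of coprime degrees, each of category at most $m$, then $X$ has category at most $m$. To prove it we express the inequality $\operatorname{cat}X\le m$ as the vanishing of one element of an abelian group and construct, for each finite covering, a transfer on that group. The same method determines the category of a product of two quotients of spheres by nontrivial finite groups acting freely and smoothly, and gives bounds for products of several such quotients.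
\end{abstract}

\section{Introduction}\label{sec:intro}

The Lusternik--Schnirelmann category counts how many pieces that can be shrunk to a point are needed to cover a space. A subset $U\subset X$ is \emph{contractible in $X$} if the inclusion $U\to X$ is homotopic to a constant map, and $\operatorname{cat}X$ is the least $m\ge0$ such that $X$ has an open cover by $m+1$ sets that are contractible in $X$. With this normalization a contractible space has category $0$. For a map $f\colon B\to X$, the number $\operatorname{cat}f$ is the least $m$ such that $B$ has an open cover by $m+1$ sets on each of which $f$ is null-homotopic; thus $\operatorname{cat}X=\operatorname{cat}\mathrm{id}_X$.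

A \emph{polyhedron} is the space of a simplicial complex, finite if the polyhedron is compact. Closed smooth manifolds are compact polyhedra, and so are finite coverings of compact polyhedra, since a triangulation lifts. We use four basic facts, in which $X$ and $Y$ are connected compact polyhedra.
\begin{itemize}
\item[(C1)] $\operatorname{cat}X\le\dim X$.
\item[(C2)] $\operatorname{cat}S^a\le1$ for $a\ge1$: remove one pole or the other.
\item[(C3)] $\operatorname{cat}(X\times Y)\le\operatorname{cat}X+\operatorname{cat}Y$; see \cite[Theorem~1.37]{CLOT}.
\item[(C4)] $\operatorname{cat}\pi\le\operatorname{cat}X'$ for a covering $\pi\colon X'\to X$, because $\pi$ is null-homotopic on every set that is contractible in $X'$.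
\end{itemize}

Let $C_p$ denote the cyclic group of order $p\ge2$, let $n=2k-1$ be odd, and let $\ell_1,\dots,\ell_k$ be natural numbers prime to $p$. The \emph{lens space} $L^n_p=L^n_p(\ell_1,\dots,\ell_k)$ is the quotient of the unit sphere $S^n\subset\mathbb C^k$ by the free action of $C_p$ in which a generator acts by
\[
(z_1,\dots,z_k)\longmapsto\bigl(e^{2\pi i\ell_1/p}z_1,\dots,e^{2\pi i\ell_k/p}z_k\bigr).
\]
A single lens space has category $n$, as large as its dimension allows (this is the case $r=1$ of Theorem~\ref{thm:many} below). For a product $L^n_p\times L^n_q$, both (C1) and (C3) give the upper bound $2n$, and this bound is attained when $p$ and $q$ have a common factor (Theorem~\ref{thm:two}(2)). For relatively prime $p$ and $q$ it is known that the dimension bound and a cup-length lower bound give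
\[
n+1\le\operatorname{cat}(L^n_p\times L^n_q)\le 2n;
\]
the form of the lower bound that we use is proved in Section~\ref{sec:lower}. For $n=1$ the product is a torus and the two bounds agree. For $n\ge3$ there is a gap, and cohomology suggests which end is right. A prime $\ell$ fails to divide one of the two orders, say $q$. The covering $L^n_p\times S^n\to L^n_p\times L^n_q$ has degree $q$, so by the transfer (recalled in Section~\ref{sec:one}) it is injective on cohomology with coefficients in $\mathbb F_\ell$. At each prime, then, the product looks no more complicated than a lens space times a sphere, and such a space has category at most $n+1$ by (C1)--(C3). The guess $n+1$ is known to be correct for all lens spaces when $p$ and $q$ are distinct primes with $p,q\ge k$. That statement does not cover $\mathbb{RP}^5\times L^5_3$ or $L^3_4\times L^3_3$, for example, and the cohomological heuristic produces no open cover at all. The following question comes from \cite{Dra}.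

\begin{quote}
\emph{Do there exist an odd $n$, relatively prime $p,q\ge2$ and lens spaces $L^n_p$, $L^n_q$ such that $\operatorname{cat}(L^n_p\times L^n_q)>n+1$?}
\end{quote}

The answer is no: $\operatorname{cat}(L^n_p\times L^n_q)=n+1$ for every odd $n$, all relatively prime $p,q\ge2$ and all lens spaces $L^n_p$, $L^n_q$. This is the case $a=b=n$, $\Gamma=C_p$, $\Gamma'=C_q$ of part (1) of the first theorem.

\begin{theorem}\label{thm:two}
Let $a,b\ge1$, let finite groups $\Gamma$ and $\Gamma'$ act freely and smoothly on $S^a$ and $S^b$, and put $X=S^a/\Gamma\times S^b/\Gamma'$.
\begin{enumerate}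
\item[(1)] If $|\Gamma|,|\Gamma'|\ge2$ are coprime, then $\operatorname{cat}X=\max(a,b)+1$.
\item[(2)] If $\gcd(|\Gamma|,|\Gamma'|)>1$, then $\operatorname{cat}X=a+b$.
\end{enumerate}
\end{theorem}

The upper bound in part (1) turns the heuristic above into a proof: when the dimension is less than twice the desired bound, the bound can be tested on finite coverings of coprime degrees.

\begin{theorem}\label{thm:cover}
Let $X$ be a connected compact polyhedron of dimension $d$, let $m\ge1$ satisfy $d\le 2m-1$, and let $\pi_i\colon X_i\to X$ $(i=1,\dots,r)$ be finite coverings of degrees $q_i$ with $\gcd(q_1,\dots,q_r)=1$. If $\operatorname{cat}\pi_i\le m$ for all $i$ (for instance, if $\operatorname{cat}X_i\le m$ for all $i$), then $\operatorname{cat}X\le m$.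
\end{theorem}

With more factors the dimension grows faster than the expected category, so the dimension hypothesis of Theorem~\ref{thm:cover} appears in the result.

\begin{theorem}\label{thm:many}
Let $X=\prod_{i=1}^rS^{n_i}/\Gamma_i$, where $n_i\ge1$, the actions are free and smooth, and the orders $|\Gamma_i|\ge2$ are finite and pairwise coprime. Put $n=\max_in_i$ and $d=\sum_in_i$. Then
\[
n+r-1\le\operatorname{cat}X\le\max\bigl(n+r-1,\ \lceil (d+1)/2\rceil\bigr).
\]
Hence $\operatorname{cat}X=n+r-1$ if $d\le 2n+2r-3$.
\end{theorem}

For example, the $9$-manifold $L^3_2\times L^3_3\times L^3_5$ has $n+r-1=5$ and $d=9=2n+2r-3$, so its category is $5$.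

Section~\ref{sec:section} translates $\operatorname{cat}X\le m$ into the existence of a section of a bundle. Section~\ref{sec:one} proves Theorem~\ref{thm:cover} when $d=m+1$, where the ordinary cohomological transfer suffices, and explains what breaks for larger $d$. Sections~\ref{sec:stable} and~\ref{sec:transfer} contain the general proof. Section~\ref{sec:lower} proves the lower bounds, and Section~\ref{sec:products} deduces Theorems~\ref{thm:two} and~\ref{thm:many}.

\section{Category as the existence of a section}\label{sec:section}

In Sections~\ref{sec:section}--\ref{sec:transfer}, $X$ is a connected compact polyhedron of dimension $d$, with a fixed triangulation and skeleta $X^{(j)}$.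

Suppose $P\to X$ is a fibration with contractible total space. A map $f\colon U\to X$ is null-homotopic exactly when it lifts to $P$, so an open cover as in the definition of category is a cover by sets with lifts. A partition of unity assembles $m+1$ such partial lifts into one global section of a fiberwise join. Later we shall suspend this join, take loop spaces and insert loops into boxes, all fiberwise. These constructions are easiest to control when $P$ is a principal $G$-bundle: each of them is then an equivariant construction on a single $G$-space, and local triviality comes for free. The price is that $G$ is a large group, so we work in a convenient category of spaces.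

\subsection*{Conventions}
A \emph{k-space} is a space whose topology is final with respect to all maps into it from compact Hausdorff spaces. Every space $Y$ has a k-ification $kY\to Y$, a continuous bijection from a k-space. Products, mapping spaces and their subspaces are k-ified without further mention; quotients of k-spaces are k-spaces. We use the following standard properties.
\begin{itemize}
\item[(K1)] Locally compact Hausdorff spaces and metrizable spaces are k-spaces, and so are open and closed subsets of k-spaces.
\item[(K2)] A map from a k-space to $Y$ is continuous if and only if it is continuous as a map to $kY$. In particular $kY\to Y$ is a weak equivalence.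
\item[(K3)] If $U$ is locally compact Hausdorff and $Y$ is a k-space, the ordinary product $U\times Y$ is already a k-space.
\item[(K4)] Maps $Y\times Z\to Z'$ correspond to maps $Y\to\operatorname{Map}(Z,Z')$. Consequently the product of a quotient map with an identity map is a quotient map.
\end{itemize}
We write $I=[0,1]$. A map $g\colon Y_1\to Y_2$ is \emph{$c$-connected} if, for all base points, it is bijective on $\pi_i$ for $i<c$ and surjective on $\pi_c$. Equivalently, for every $i\le c$ and all maps $\alpha\colon S^{i-1}\to Y_1$ and $\beta\colon D^i\to Y_2$ with $\beta|_{S^{i-1}}=g\alpha$, there is an extension $\alpha'\colon D^i\to Y_1$ of $\alpha$ with $g\alpha'\simeq\beta$ rel $S^{i-1}$. A space $Y$ is $(c-1)$-connected if and only if the map from $Y$ to a point is $c$-connected.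

\subsection*{The bundle $P$ and its associated bundles}
By \cite[\S3]{Mil1}, every connected countable simplicial complex is the base of a locally trivial principal $G$-bundle with contractible total space, for some topological group $G$. Let $P\to X$ be such a bundle and replace $G$ and $P$ by their k-ifications. Then $kG$ is a group in k-spaces. If $P$ is trivial over the open set $U\subset X$, the part of $kP$ over $U$ is $k(U\times G)=U\times kG$ by (K1) and (K3), since $U$ is locally compact. A contraction $P\times I\to P$ gives a contraction $kP\times I=k(P\times I)\to kP$. So we assume from now on that $G$ and $P$ are k-spaces.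

For a left $G$-space $Y$ let $Y_P=P\times_GY$ be the quotient of $P\times Y$ by $(pg,y)\sim(p,gy)$, with its projection to $X$. Over a trivializing open set $U$, the map $U\times G\times Y\to U\times Y$, $(x,g,y)\mapsto(x,gy)$, has a continuous right inverse and its fibers are the equivalence classes, so $Y_P|_U\cong U\times Y$. Thus $Y_P\to X$, like $P\to X$, is a locally trivial bundle over a compact Hausdorff base, and therefore a Hurewicz fibration.

Let $B$ be a space with a map $f\colon B\to X$. A \emph{section of $Y_P$ over $B$} is a lift of $f$ to $Y_P$, and a \emph{homotopy of sections} is a section over $B\times I$, mapped to $X$ through the projection to $B$. A $G$-map $g\colon Y_1\to Y_2$ induces a fiberwise map $(Y_1)_P\to(Y_2)_P$, again written $g$, and a $G$-fixed point $y_0\in Y$ gives the section $x\mapsto[p,y_0]$, $p\in P_x$. Two principles are used constantly.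
\begin{itemize}
\item[(T)] If $B$ is a k-space and $p\colon B\to P$ is a lift of $f$, then $y\mapsto[p,y]$ is a bijection from maps $y\colon B\to Y$ to sections of $Y_P$ over $B$. Such a lift $p$ exists locally on $B$, and it exists globally when $f$ is null-homotopic, in particular when $B$ is a disk.
\item[(H)] If $(B,C)$ is a CW pair over $X$ and $\sigma$ is a section over $B$, then every homotopy of sections over $C$ starting at $\sigma|_C$ extends to a homotopy of sections over $B$ starting at $\sigma$.
\end{itemize}
For (T), over a trivializing set with local section $p_0$ write $p=(p_0f)\cdot g$ and $\sigma=[p_0f,y_0]$ with $g,y_0$ continuous; then $y=g^{-1}y_0$ is continuous. A constant map lifts to $P$, so a null-homotopic map lifts by homotopy lifting. Principle (H) is the homotopy lifting property of $Y_P\to X$ for the pair $(B,C)$, applied to the stationary homotopy of $f$.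

The next lemma contains all the obstruction theory that the general proof needs.

\begin{lemma}\label{lem:lift}
Let $g\colon Y_1\to Y_2$ be a $c$-connected $G$-map, and let $(B,C)$ be a finite CW pair over $X$ such that the cells of $B\setminus C$ have dimension at most $c$. Let $\sigma$ be a section of $(Y_2)_P$ over $B$ and $\rho$ a section of $(Y_1)_P$ over $C$ with $g\rho=\sigma|_C$. Then $\rho$ extends to a section $\rho'$ over $B$ with $g\rho'\simeq\sigma$ rel $C$.
\end{lemma}

\begin{proof}
Choose subcomplexes $C=B_0\subset B_1\subset\dots\subset B_h=B$, each obtained from the previous one by attaching one cell. We construct sections $\sigma_j\simeq\sigma$ rel $C$ over $B$ and sections $\rho_j$ over $B_j$ extending $\rho$, with $g\rho_j=\sigma_j|_{B_j}$, starting from $\sigma_0=\sigma$ and $\rho_0=\rho$. Let $\chi\colon D^i\to B_{j+1}$, $i\le c$, be the characteristic map of the next cell. By (T), $\rho_j\chi|_{S^{i-1}}$ and $\sigma_j\chi$ are given by maps $\alpha\colon S^{i-1}\to Y_1$ and $\beta\colon D^i\to Y_2$ with $g\alpha=\beta|_{S^{i-1}}$. Since $g$ is $c$-connected, there are an extension $\alpha'\colon D^i\to Y_1$ of $\alpha$ and a homotopy $\beta\simeq g\alpha'$ rel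 $S^{i-1}$. As $B_{j+1}=B_j\cup_{S^{i-1}}D^i$, the map $\alpha'$ extends $\rho_j$ to a section $\rho_{j+1}$ over $B_{j+1}$, and the homotopy gives a homotopy rel $B_j$ from $\sigma_j|_{B_{j+1}}$ to $g\rho_{j+1}$. By (H) the latter extends to a homotopy over $B$, stationary on $C$, from $\sigma_j$ to a section $\sigma_{j+1}$. Take $\rho'=\rho_h$.
\end{proof}

\subsection*{The join}
Fix $m\ge0$. Let $J$ be the join of $m+1$ copies of $G$. Its points are formal sums $\sum_{i=0}^m\lambda_ig_i$ with $\lambda_i\ge0$, $\sum\lambda_i=1$ and $g_i\in G$, where $g_i$ is ignored when $\lambda_i=0$. Give it the coarsest topology for which the functions $\lambda_i\colon J\to I$ and $g_i\colon\{\lambda_i>0\}\to G$ are continuous, and then k-ify. This topology is chosen so that maps \emph{into} $J$ are easy to recognize: by (K2), a map from a k-space $Z$ to $J$ is a family of continuous functions $\lambda_i\colon Z\to I$ with sum $1$ together with continuous maps $g_i\colon\{\lambda_i>0\}\to G$. The group acts diagonally, $g\cdot\sum\lambda_ig_i=\sum\lambda_i\,gg_i$, and the criterion just stated, applied to $Z=G\times J$, shows that the action is continuous. By \cite[Lemma~2.3]{Mil2}, a join of $m+1$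 nonempty spaces in the coarse topology is $(m-1)$-connected; by (K2) this holds for $J$.

\begin{lemma}\label{lem:join}
Let $B$ be compact metrizable and $f\colon B\to X$ a map. Then $\operatorname{cat}f\le m$ if and only if $J_P$ has a section over $B$.
\end{lemma}

\begin{proof}
To a point $[p,\sum\lambda_ig_i]$ of $J_P$ over $x$ assign the numbers $\lambda_i$ and, for $\lambda_i>0$, the points $y_i=pg_i\in P_x$; these do not change when $(p,g_i)$ is replaced by $(pg^{-1},gg_i)$. By (T), applied locally on $B$, and the description of maps into $J$, a section of $J_P$ over $B$ is the same as continuous functions $\lambda_0,\dots,\lambda_m\colon B\to I$ with sum $1$ together with continuous lifts $y_i\colon\{\lambda_i>0\}\to P$ of $f$.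

Let $U_0,\dots,U_m$ be an open cover of $B$ with each $f|_{U_i}$ null-homotopic. Then $f|_{U_i}$ has a lift $y_i$ to $P$, and a partition of unity $(\lambda_i)$ subordinate to the cover completes the data of a section. Conversely, given $(\lambda_i,y_i)$, the open sets $\{\lambda_i>0\}$ cover $B$, and on each of them $f$ factors through the contractible space $P$.
\end{proof}

As a first test, let $d\le m$. The map from $J$ to a point is $m$-connected, so Lemma~\ref{lem:lift} with $(B,C)=(X,\emptyset)$ gives a section of $J_P$ over $X$, and Lemma~\ref{lem:join} gives $\operatorname{cat}X\le m$. This is (C1). It also settles Theorem~\ref{thm:cover} for $m=1$, where $d\le1$. \emph{From now on $m\ge2$}, so $J$ is simply connected.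

\section{The case of one obstruction}\label{sec:one}

The first case of Theorem~\ref{thm:cover} beyond the dimension bound is $d=m+1$; the hypothesis $d\le2m-1$ then says exactly $m\ge2$. We treat it by classical obstruction theory. Nothing in this section is used later, but the general proof follows the same three steps: a canonical obstruction, its vanishing on each covering, and a transfer.

\emph{The obstruction.} Since $J$ is simply connected, the groups $\pi_m$ of the fibers of $J_P$ need no base points and form a local system $\mathcal M$ on $X$. Over a simplex $\Delta$ the system is constant, with group $\mathcal M_\Delta\cong\pi_m(J)$. A cochain $b\in C^j(X;\mathcal M)$ assigns an element of $\mathcal M_\Delta$ to each oriented $j$-simplex $\Delta$, and $(\delta b)(\Delta)$ is the signed sum of the values of $b$ on the faces of $\Delta$, transported into $\mathcal M_\Delta$. By Lemma~\ref{lem:lift} there is a section $\rho$ of $J_P$ over $X^{(m)}$. On the boundary of an $(m+1)$-simplex $\Delta$ it is, by (T), a map $S^m\to J$, whose class $z(\rho)(\Delta)\in\mathcal M_\Delta$ vanishes if and only if $\rho$ extends over $\Delta$. The textbook fact is this: if $\rho$ and $\rho'$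 agree on $X^{(m-1)}$, then $z(\rho')-z(\rho)=\delta b$ for their difference cochain $b\in C^m(X;\mathcal M)$, and for given $\rho$ every $b$ arises from some $\rho'$. Any two sections over $X^{(m)}$ can be deformed to agree on $X^{(m-1)}$: apply Lemma~\ref{lem:lift} to $J\to\mathrm{pt}$ and the pair $(X^{(m-1)}\times I,X^{(m-1)}\times\partial I)$, which has dimension $m$, and then (H). Hence the class $o=[z(\rho)]\in H^{m+1}(X;\mathcal M)$ does not depend on $\rho$, and $o=0$ if and only if $J_P$ has a section over $X=X^{(m+1)}$.

\emph{Vanishing on a covering.} Let $\pi\colon X'\to X$ be a covering of degree $q$ with $\operatorname{cat}\pi\le m$, triangulated by lifting. The same discussion applies to sections over $X'$, and $z(\pi^*\rho)=\pi^*z(\rho)$. By Lemma~\ref{lem:join} there is a section over $X'$. It need not have anything to do with $\pi^*\rho$, but since the class is independent of the choice, $\pi^*z(\rho)=\delta b$ for some $b\in C^m(X';\pi^*\mathcal M)$.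

\emph{The transfer.} Each simplex $\Delta$ of $X$ has $q$ lifts $\Delta'$, and $(\pi^*\mathcal M)_{\Delta'}=\mathcal M_\Delta$. Put $(\operatorname{tr}b)(\Delta)=\sum_{\Delta'}b(\Delta')$. As $\Delta'$ runs through the lifts of $\Delta$, its face over a given face $\Delta_0$ of $\Delta$ runs once through the lifts of $\Delta_0$; therefore $\operatorname{tr}\delta=\delta\operatorname{tr}$. Also $\operatorname{tr}\pi^*=q$. So $q\,z(\rho)=\delta\operatorname{tr}b$, that is, $qo=0$. If this holds for degrees $q_1,\dots,q_r$ with greatest common divisor $1$, then $o=0$ and $\operatorname{cat}X\le m$.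

\begin{example}
Let $X=L^3_3\times\mathbb{RP}^2$, so $d=5$, and let $m=4$. The covering $L^3_3\times S^2$ has degree $2$ and category at most $3+1$; the covering $S^3\times\mathbb{RP}^2$ has degree $3$ and category at most $1+2$. Hence $2o=0$ and $3o=0$, so $o=3o-2o=0$ and $\operatorname{cat}X\le4$, one less than the dimension.
\end{example}

For $L^3_p\times L^3_q$ we have $m=4$ and $d=6=m+2$. After finding a section $\rho$ over $X^{(m+1)}$, we meet a second cochain, in $C^{m+2}$ with coefficients $\pi_{m+1}(J)$. To compare it with the section that exists over $X'$, the two sections would have to be homotopic over the $m$-skeleton of $X'$, and the connectivity of $J$ no longer guarantees this. The second step fails because the second obstruction involves a choice. One would like to average the section over $X'$ along the fibers of $\pi$ instead, but points of $J$ cannot be added.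

Both defects have a remedy. The unreduced suspension of $J$ has two $G$-fixed poles, hence two sections that involve no choice and pull back to the corresponding sections over $X'$; a section of $J_P$ gives a homotopy between them, and in the range $d\le2m-1$ the converse holds by Freudenthal's theorem. Passing from the suspension to an iterated loop space then makes the homotopy classes of sections an abelian group and creates the room in which finitely many sections can be added.

\section{The stable obstruction}\label{sec:stable}

\subsection*{Suspensions}
For a space $Y$ let $SY=Y\times I/{\sim}$ be the unreduced suspension, in which $Y\times0$ and $Y\times1$ are collapsed to two poles; points are written $[y,s]$. For a pointed space $(Y,y_0)$ let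
\[
\Sigma^jY=Y\times I^j\big/\bigl(y_0\times I^j\cup Y\times\partial I^j\bigr),\qquad \Omega^jY=\operatorname{Map}\bigl((I^j,\partial I^j),(Y,y_0)\bigr).
\]
By (K4), $\Sigma^{j+1}Y=\Sigma\Sigma^jY$ and $\Omega^{j+1}Y=\Omega^j\Omega Y$. Freudenthal's theorem says that for a $c$-connected CW complex $Y$ based at a vertex, $c\ge1$, the map $Y\to\Omega\Sigma Y$, $y\mapsto(t\mapsto[y,t])$, is $(2c+1)$-connected. Our spaces are not CW complexes, so we first transport the theorem along CW approximations.

Let $Y$ be path connected. Then $SY$ is the union of the contractible open sets $\{s<2/3\}$ and $\{s>1/3\}$, whose intersection is $Y\times(1/3,2/3)$. By van Kampen's theorem $SY$ is simply connected, and the Mayer--Vietoris sequence gives natural isomorphisms $\tilde H_{i+1}(SY)\cong\tilde H_i(Y)$. Two consequences follow, the first by the Hurewicz theorem, the second by Whitehead's theorem that a map of simply connected spaces inducing an isomorphism on integral homology is a weak equivalence.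
\begin{itemize}
\item[(S1)] If $Y$ is $(c-1)$-connected with $c\ge1$, then $SY$ is $c$-connected.
\item[(S2)] A weak equivalence $Y'\to Y$ of path connected spaces induces a weak equivalence $SY'\to SY$.
\end{itemize}

A pair $(Y,Y_0)$ is an \emph{NDR pair} if there are maps $\mu\colon Y\to I$ and $h\colon Y\times I\to Y$ with $\mu^{-1}(0)=Y_0$, $h_0=\mathrm{id}$, $h_\tau|_{Y_0}=\mathrm{id}$ for all $\tau$, and $h_1(y)\in Y_0$ whenever $\mu(y)<1$. NDR pairs have the homotopy extension property, CW pairs are NDR pairs, and if $(Y,Y_0)$ and $(Z,Z_0)$ are NDR pairs, so is $(Y\times Z,Y_0\times Z\cup Y\times Z_0)$. Call $Y$ \emph{well pointed} if $(Y,y_0)$ is an NDR pair.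

\begin{lemma}\label{lem:freud}
Let $Y$ be well pointed and $c$-connected with $c\ge1$. Then $\Sigma Y$ is well pointed and $(c+1)$-connected, and $Y\to\Omega\Sigma Y$ is $(2c+1)$-connected.
\end{lemma}

\begin{proof}
The pair $(Y\times I,\ y_0\times I\cup Y\times\partial I)$ is an NDR pair. Its function $\mu$ vanishes on the subspace and its homotopy $h$ fixes the subspace pointwise, so both descend to $SY$ and to $\Sigma Y$. Thus $\Sigma Y$ is well pointed, and $(SY,\gamma)$ is an NDR pair, where $\gamma$ is the arc $\{[y_0,s]\}$. Collapsing a contractible subspace with the homotopy extension property is a homotopy equivalence, so $SY\to SY/\gamma=\Sigma Y$ is one, and $\Sigma Y$ is $(c+1)$-connected by (S1). Let $Y'\to Y$ be a pointed weak equivalence from a CW complex based at a vertex. By (S2) and the equivalences $SY'\simeq\Sigma Y'$, $SY\simeq\Sigma Y$, which commute with the induced maps, $\Sigma Y'\to\Sigma Y$ is a weak equivalence, and then so is $\Omega\Sigma Y'\to\Omega\Sigma Y$. The maps $Y'\to\Omega\Sigma Y'$ and $Y\to\Omega\Sigma Y$ correspond under these weak equivalences, and the first is $(2c+1)$-connected.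
\end{proof}

\subsection*{The $G$-spaces $W$, $Q$ and $V$}
Let $W=SJ$, with poles $w_0=[y,0]$ and $w_1=[y,1]$. By (K4) the action of $G$ on $J$ induces an action on $W$, and both poles are fixed. Let $Q$ be the $G$-space of paths in $W$ from $w_0$ to $w_1$, and let
\[
\kappa\colon J\to Q,\qquad\kappa(y)(s)=[y,s],
\]
be the $G$-map sending a point to its meridian. Take $w_0$ as the base point of $W$. Fix an integer $K\ge2$ so large that each covering space $X_i$ of Theorem~\ref{thm:cover} embeds in the open cube $(0,1)^K$; this is possible because the $X_i$ are finite simplicial complexes, and it matters only in Section~\ref{sec:transfer}. Put $N=K+1$ and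
\[
V=\Omega^N\Sigma^NW,\qquad\eta\colon W\to V,\qquad\eta(w)(u,t)=[w,u,t]\quad(u\in I^K,\ t\in I).
\]
The group $G$ acts on $V$ through its action on $W$, and $\eta$ is a $G$-map. The fixed points $\eta(w_0)=*$ (the constant loop) and $\eta(w_1)$ give sections $\omega_0$ and $\omega_1$ of $V_P$ over $X$, and by pullback over any space over $X$.

\begin{proposition}\label{prop:conn}
\begin{enumerate}
\item[(a)] $\eta\colon W\to V$ is $(2m+1)$-connected.
\item[(b)] $\kappa\colon J\to Q$ is $(2m-1)$-connected.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) By (S1), $W$ is $m$-connected. It is well pointed at $w_0$, by means of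
\[
\mu([y,s])=\min(1,2s),\qquad h_\tau([y,s])=\bigl[y,(1-\tau)s+\tau\max(0,2s-1)\bigr]:
\]
the second coordinate stays $0$ for $s=0$ and $1$ for $s=1$, so $h_\tau$ is well defined and fixes $w_0$, and $h_1([y,s])=w_0$ for $s\le1/2$. By Lemma~\ref{lem:freud} and induction, $\Sigma^jW$ is well pointed and $(m+j)$-connected, and $\Sigma^jW\to\Omega\Sigma^{j+1}W$ is $(2m+2j+1)$-connected. Applying $\Omega^j$ lowers the degrees of the homotopy groups by $j$, and the spaces $\Omega^j\Sigma^jW$ are path connected, so $\Omega^j\Sigma^jW\to\Omega^{j+1}\Sigma^{j+1}W$ is $(2m+j+1)$-connected. The map $\eta$ is the composite of these maps for $j=0,\dots,N-1$, each at least $(2m+1)$-connected.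

(b) Here no base point of $J$ is involved, and we compare directly with a CW complex. Let $J'\to J$ be a weak equivalence from a CW complex, and define $\kappa'\colon J'\to Q'$ from $SJ'$ in the same way. The space $Q$ is the fiber over $w_1$ of the end-point fibration from the contractible space of paths starting at $w_0$; so $Q$ is path connected, because $W$ is simply connected, and $\pi_i(Q)\cong\pi_{i+1}(W)$ naturally. The same holds for $Q'$, and (S2) shows that $Q'\to Q$ is a weak equivalence. It suffices to treat $\kappa'$. Let $y_0$ be a vertex of $J'$. Concatenation with the reverse of the path $\kappa'(y_0)$ is a homotopy equivalence from $Q'$ to $\Omega SJ'$ (loops at the pole $s=0$), and collapsing the arc $\{[y_0,s]\}$ gives a weak equivalence $\Omega SJ'\to\Omega\Sigma J'$. The composite $J'\to Q'\to\Omega SJ'\to\Omega\Sigma J'$ sends $y$ to the loop $s\mapsto[y,s]$ followed by the constant loop, so it is homotopic to the Freudenthal map of $J'$. Since $J'$ is $(m-1)$-connected and $m-1\ge1$, that map is $(2m-1)$-connected.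
\end{proof}

\subsection*{The group of sections}
For a finite CW pair $(B,C)$ over $X$, let $A(B,C)$ be the set of homotopy classes rel $C$ of sections of $V_P$ over $B$ that equal $\omega_0$ on $C$. Concatenation in the last coordinate,
\[
(v+v')(u,t)=\begin{cases}v(u,2t),&t\le1/2,\\ v'(u,2t-1),&t\ge1/2,\end{cases}
\]
is a $G$-map $V\times V\to V$ with $*+*=*$, so it can be applied pointwise to sections and to homotopies of sections. The homotopies that prove the group axioms for loops only reparametrize $t$. For instance, with $\bar v(u,t)=v(u,1-t)$, the loops $(u,t)\mapsto v\bigl(u,(1-\tau)(1-|1-2t|)\bigr)$ deform $v+\bar v$ to $*$. Such homotopies commute with $G$, which acts on the values of loops, and they are stationary on constant loops. Hence $A(B,C)$ is a group with neutral element $[\omega_0]$, and pullback along a map of pairs over $X$ is a homomorphism.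

Concatenation $+_1$ in the first coordinate $u_1$ gives a second group structure with the same neutral element, and
\[
(v_1+v_2)+_1(v_3+v_4)=(v_1+_1v_3)+(v_2+_1v_4)
\]
holds exactly, both sides placing the four loops in the four quarters of the $(u_1,t)$-square. By the Eckmann--Hilton argument (two unital operations on a set that satisfy this interchange law coincide and are commutative), $+$ and $+_1$ agree on $A(B,C)$ and the group is abelian. Put
\[
A=A(X,\emptyset),\qquad o=[\omega_1]\in A.
\]

\begin{proposition}\label{prop:obs}
If $o=0$ and $d\le2m-1$, then $\operatorname{cat}X\le m$.
\end{proposition}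

\begin{proof}
A homotopy from $\omega_0$ to $\omega_1$ is a section of $V_P$ over $X\times I$ whose restriction to $X\times\partial I$ is the image under $\eta$ of the section of $W_P$ given by $w_0$ on $X\times0$ and by $w_1$ on $X\times1$. Since $\dim(X\times I)=d+1\le2m+1$, Lemma~\ref{lem:lift} and Proposition~\ref{prop:conn}(a) extend the latter to a section of $W_P$ over $X\times I$. Over a trivializing open set $U\subset X$ this section is a map $U\times I\to W$ with ends $w_0$ and $w_1$, that is, a map $U\to Q$; the correspondence commutes with $G$, so these maps form a section of $Q_P$ over $X$. Since $d\le2m-1$, Lemma~\ref{lem:lift} with $C=\emptyset$ and Proposition~\ref{prop:conn}(b) give a section of $J_P$ over $X$. Now apply Lemma~\ref{lem:join} to $\mathrm{id}_X$.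
\end{proof}

\section{The transfer and the proof of Theorem~\ref{thm:cover}}\label{sec:transfer}

A section of $V_P$ over a $q$-fold covering $X'$ gives, at each $x\in X$, $q$ loops in the fiber of $V_P$, indexed by the unordered set $\pi^{-1}(x)$. Concatenation cannot add them, because it needs an order and the sheets are permuted as $x$ moves around $X$. Instead we shrink the loops and insert them into disjoint boxes in $I^K$ whose positions depend continuously on the points of $\pi^{-1}(x)$. The last coordinate $t$ is left untouched, so that the construction is additive for $+$; this is why $N=K+1$.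

\subsection*{Inserting loops into boxes}
Let $\mathcal C_q$ be the space of $q$-tuples $\beta=(\beta_1,\dots,\beta_q)$ of affine embeddings $\beta_i\colon I^K\to I^K$ of the form $u\mapsto(a_j+b_ju_j)_{j=1}^K$ with all $b_j>0$, whose images (the \emph{boxes}) have pairwise disjoint interiors. The parameters $a_j,b_j$ make $\mathcal C_q$ a subspace of a Euclidean space. Define $\theta\colon\mathcal C_q\times V^q\to V$ by
\[
\theta(\beta;v_1,\dots,v_q)(u,t)=\begin{cases}v_i(\beta_i^{-1}u,t),&u\in\beta_i(I^K),\\ *,&u\notin\bigcup_i\beta_i(\operatorname{int}I^K);\end{cases}
\]
see Figure~\ref{fig:boxes}.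

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=3]
\draw (0,0) rectangle (1,1);
\draw[fill=gray!20] (0.58,0.58) rectangle (0.88,0.88); \node at (0.73,0.73) {$v_1$};
\draw[fill=gray!20] (0.10,0.52) rectangle (0.40,0.82); \node at (0.25,0.67) {$v_2$};
\draw[fill=gray!20] (0.33,0.10) rectangle (0.63,0.40); \node at (0.48,0.25) {$v_3$};
\node at (0.83,0.25) {$*$};
\begin{scope}[xshift=1.5cm]
\draw[fill=gray!20] (0,0) rectangle (1,1);
\draw (0.3333,0) -- (0.3333,1) (0.6667,0) -- (0.6667,1);
\node at (0.1667,0.5) {$v_1$}; \node at (0.5,0.5) {$v_2$}; \node at (0.8333,0.5) {$v_3$};
\end{scope}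
\end{tikzpicture}
\caption{Three loops $v_1,v_2,v_3$ inserted into disjoint boxes of the square $I^2$; outside the boxes the new loop takes the base point value $*$, and the extra coordinate $t$ is not shown. Left: a general configuration. Right: the standard configuration, which gives the concatenation of the three loops in the first coordinate.}
\label{fig:boxes}
\end{figure}

\begin{lemma}\label{lem:theta}
The map $\theta$ is well defined and continuous. It is $G$-equivariant for the diagonal action on $V^q$, invariant under simultaneous permutations of the boxes and the loops, and satisfies $\theta(\beta;*,\dots,*)=*$ and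
\[
\theta(\beta;v_1+v_1',\dots,v_q+v_q')=\theta(\beta;v_1,\dots,v_q)+\theta(\beta;v_1',\dots,v_q').
\]
\end{lemma}

\begin{proof}
Consider the adjoint, defined on $\mathcal C_q\times V^q\times I^K\times I$. This space is covered by the sets $F_i=\{u\in\beta_i(I^K)\}$, $1\le i\le q$, and $F_0=\{u\notin\bigcup_i\beta_i(\operatorname{int}I^K)\}$, which are closed, being given by weak inequalities or by the complement of strict inequalities in the parameters. On $F_i$ the formula is the composite of a continuous map to $V\times I^N$ with evaluation, and on $F_0$ it is constant. A box is the closure of its interior, so an interior point of one box lies in no other box. Hence at a point of two of the sets $F_0,\dots,F_q$, the point $u$ lies on the boundary of every box containing it, and every formula gives $*$. So the adjoint is well defined and continuous. It gives $*$ if $t\in\partial I$, and also if $u\in\partial I^K$, since such $u$ is interior to no box; so $\theta$ takes values in $V$. Equivariance, invariance and the value on constant loops are read off from the formula. For additivity, at $u\in\beta_i(I^K)$ both sides equal $v_i(\beta_i^{-1}u,2t)$ for $t\le1/2$ and $v_i'(\beta_i^{-1}u,2t-1)$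 for $t\ge1/2$, and at other $u$ both equal $*$.
\end{proof}

\begin{lemma}\label{lem:Cq}
The space $\mathcal C_q$ is path connected.
\end{lemma}

\begin{proof}
Let $F$ be the space of ordered $q$-tuples of distinct points of $(0,1)^K$. Since $K\ge2$, the complement of a finite set in $(0,1)^K$ is path connected. Given two tuples, choose a third that is disjoint from both; each of the two can be moved to the third, one point at a time, avoiding the other points. So $F$ is path connected. Now let $\beta,\beta'\in\mathcal C_q$. The centers of their boxes form two points of $F$; join them by a path in $F$. By compactness of the path there is $\varepsilon>0$, smaller than all side lengths in $\beta$ and $\beta'$, such that the cubes of side $\varepsilon$ centered at the moving points stay disjoint and inside $I^K$. Shrink the boxes of $\beta$ about their centers to cubes of side $\varepsilon$, move these along the path, and expand them to the boxes of $\beta'$.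
\end{proof}

\subsection*{The transfer of a covering}
Let $\pi\colon X'\to X$ be one of the coverings $\pi_i$, of degree $q$, and let $e\colon X'\to(0,1)^K$ be an embedding. The space $X'\times_XX'$ of pairs with the same image in $X$ is compact, and its diagonal is open because $\pi$ is locally injective. So the pairs $x'\ne x''$ with $\pi(x')=\pi(x'')$ form a compact set, on which the distance between $e(x')$ and $e(x'')$ in the maximum norm is bounded below by a positive number. The distance from $e(X')$ to $\partial I^K$ is positive as well. Hence there is $\varepsilon>0$ such that the boxes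
\[
\beta_{x'}(u)=e(x')+\varepsilon\bigl(2u-(1,\dots,1)\bigr),\qquad x'\in X',
\]
lie in $(0,1)^K$ and are disjoint for different points of one fiber. For a section $\sigma$ of $V_P$ over $X'$ and $x\in X$, choose $p\in P_x$ and an ordering $x'_1,\dots,x'_q$ of $\pi^{-1}(x)$, write $\sigma(x'_i)=[p,v_i]$, and put
\[
(\operatorname{tr}\sigma)(x)=\bigl[p,\ \theta(\beta_{x'_1},\dots,\beta_{x'_q};v_1,\dots,v_q)\bigr].
\]
By Lemma~\ref{lem:theta} this depends neither on $p$ (equivariance) nor on the ordering (invariance). Near any point of $X$ the choices of $p$ and $x'_1,\dots,x'_q$ can be made continuously in $x$, and then the $v_i$ are continuous by (T); so $\operatorname{tr}\sigma$ is a section of $V_P$ over $X$. The same formula with an extra parameter in $I$ shows that $\operatorname{tr}$ takes homotopic sections to homotopic sections.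

For a section $\sigma$ over $X$ we have $\operatorname{tr}(\pi^*\sigma)=\varphi\circ\sigma$, where $\varphi\colon V_P\to V_P$ is the fiberwise map
\[
\varphi([p,v])=\bigl[p,\ \theta(\beta_{x'_1},\dots,\beta_{x'_q};v,\dots,v)\bigr],\qquad p\in P_x,
\]
continuous for the same reason. By Lemma~\ref{lem:theta}, $\varphi\omega_0=\omega_0$ and $\varphi$ is additive for $+$. Composition with $\varphi$ therefore defines homomorphisms $\varphi_*\colon A(B,C)\to A(B,C)$ that commute with pullback along maps of pairs over $X$.

In cohomology, $\operatorname{tr}\pi^*$ was multiplication by $q$. Here multiplication by $q$ corresponds to the standard configuration on the right of Figure~\ref{fig:boxes}, and the boxes $\beta_{x'}$ cannot in general be moved into that position over all of $X$ at once: if the covering is nontrivial they cannot even be ordered. They can over a single cell, and this determines $\varphi_*$ up to a nilpotent error, which is enough.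

\begin{lemma}\label{lem:disk}
For a disk $D=D^j$, $j\ge0$, with any map to $X$, the homomorphism $\varphi_*$ is multiplication by $q$ on $A(D,\partial D)$.
\end{lemma}

\begin{proof}
The map $D\to X$ lifts to $P$, and it has $q$ lifts to $X'$ that enumerate each fiber. By (T), an element of $A(D,\partial D)$ is represented by a map $v\colon D\to V$ with $v(\partial D)=*$, and its image under $\varphi_*$ by $z\mapsto\theta(\beta(z);v(z),\dots,v(z))$ for a map $\beta\colon D\to\mathcal C_q$. Since $D$ is contractible and $\mathcal C_q$ is path connected, there is a homotopy $\beta^\tau$ from $\beta$ to the constant map at the standard configuration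
\[
\beta^{\mathrm{st}}_i(u)=\bigl((i-1+u_1)/q,\ u_2,\dots,u_K\bigr),\qquad1\le i\le q.
\]
The maps $z\mapsto\theta(\beta^\tau(z);v(z),\dots,v(z))$ send $\partial D$ to $*$, so they form a homotopy rel $\partial D$. At its end stands the concatenation of $q$ copies of $v(z)$ in the coordinate $u_1$ on subintervals of equal length, which differs from the iterated sum $v+_1\cdots+_1v$ by a reparametrization of $u_1$. As $+_1$ and $+$ agree on $A(D,\partial D)$, the result represents $q[v]$.
\end{proof}

\begin{proposition}\label{prop:nil}
The endomorphism $\nu=\varphi_*-q$ of $A$ satisfies $\nu^{d+1}=0$.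
\end{proposition}

\begin{proof}
Let $A_j$ be the kernel of the restriction $A\to A(X^{(j-1)},\emptyset)$. Then $A_0=A$, since $X^{(-1)}=\emptyset$, and $A_{d+1}=0$. It suffices to show $\nu(A_j)\subset A_{j+1}$. Let $a\in A_j$. A representative of $a$ is homotopic to $\omega_0$ over $X^{(j-1)}$, so by (H) we may choose a representative $\sigma$ equal to $\omega_0$ there. Then $\sigma|_{X^{(j)}}$ defines an element $a'\in A(X^{(j)},X^{(j-1)})$. A section over $X^{(j)}$ equal to $\omega_0$ on $X^{(j-1)}$ is the same as a family of sections over the $j$-simplices, each equal to $\omega_0$ on the boundary, and the same holds for homotopies. Thus restriction to the $j$-simplices $\Delta$ is an isomorphism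
\[
A(X^{(j)},X^{(j-1)})\cong\prod_{\Delta}A(\Delta,\partial\Delta)
\]
that commutes with $\varphi_*$, and Lemma~\ref{lem:disk} gives $\varphi_*a'=qa'$. The homomorphism $A(X^{(j)},X^{(j-1)})\to A(X^{(j)},\emptyset)$ commutes with $\varphi_*$ and sends $a'$ to the restriction of $a$. Hence $\varphi_*a-qa$ restricts to $0$ on $X^{(j)}$, that is, $\nu a\in A_{j+1}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:cover}]
The case $m=1$ was settled at the end of Section~\ref{sec:section}, so let $m\ge2$. The group $A$ and the element $o$ depend on $K$ but not on $i$. Fix $i$, write $\pi=\pi_i$ and $q=q_i$, and let $\operatorname{tr},\varphi,\nu$ belong to $\pi$. By Lemma~\ref{lem:join} there is a section $\rho$ of $J_P$ over $X_i$. The $G$-map $J\times I\to V$, $(y,s)\mapsto\eta([y,s])$, applied to $\rho$, gives a homotopy of sections of $V_P$ over $X_i$ from $\pi^*\omega_0$ to $\pi^*\omega_1$. Therefore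
\[
\varphi\omega_1=\operatorname{tr}(\pi^*\omega_1)\simeq\operatorname{tr}(\pi^*\omega_0)=\varphi\omega_0=\omega_0,
\]
that is, $\varphi_*o=0$, or $qo=-\nu o$. Since $\nu$ is a homomorphism, induction gives $q^jo=(-\nu)^jo$, and Proposition~\ref{prop:nil} yields $q^{d+1}o=0$. This holds for every $i$. The integers $q_1^{d+1},\dots,q_r^{d+1}$ have greatest common divisor $1$, so $1$ is an integral combination of them and $o=0$. Proposition~\ref{prop:obs} gives $\operatorname{cat}X\le m$.
\end{proof}

\begin{remark}
For $m\ge2$ the inequality $d\le2m-1$ enters only in Proposition~\ref{prop:obs}, and its exact form comes from the passage from $Q_P$ to $J_P$; the passage from $V_P$ to $W_P$ needs only $d\le2m$. Compactness of $X$ provides the embeddings $e$, the uniform size $\varepsilon$ of the boxes and the finite exponent $d+1$. Coprimality is used only in the last step, and it cannot be dropped: for $X=\mathbb{RP}^3$, $m=2$ and the double covering $S^3$ all other hypotheses hold, but $\operatorname{cat}\mathbb{RP}^3=3$ by Theorem~\ref{thm:many} with $r=1$.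
\end{remark}

\section{Lower bounds}\label{sec:lower}

The lower bounds are proved on a covering whose group has prime order, so we first check that category does not increase under coverings.

\begin{lemma}\label{lem:up}
If $\pi\colon X'\to X$ is a covering of connected polyhedra, then $\operatorname{cat}X'\le\operatorname{cat}X$.
\end{lemma}

\begin{proof}
It suffices to show that $U'=\pi^{-1}(U)$ is contractible in $X'$ when $U\subset X$ is open and contractible in $X$. Let $H\colon U\times I\to X$ be a homotopy from the inclusion to the constant map at $x_0$. Lift $H\circ(\pi\times\mathrm{id})$ to a homotopy $U'\times I\to X'$ starting at the inclusion. It ends at a map $g$ into the discrete fiber $\pi^{-1}(x_0)$, so $U'$ is the disjoint union of the open sets $g^{-1}(x')$. Choose a path in $X'$ from each $x'\in\pi^{-1}(x_0)$ to one fixed point, and continue the homotopy on $g^{-1}(x')$ along the path that starts at $x'$.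
\end{proof}

The basic cohomological bound says that a nonzero product of $j$ classes of positive degree forces $\operatorname{cat}\ge j$. For lens spaces and mod $\ell$ coefficients this loses a factor of two. If $\ell$ is an odd prime and $n=2k-1\ge3$, then $H^1(L^n_\ell;\mathbb F_\ell)=\operatorname{Hom}(C_\ell,\mathbb F_\ell)$ is spanned by one class $x$, and $x^2=0$ by graded commutativity; a nonzero product of $j$ classes has at most one factor of degree $1$, so $1+2(j-1)\le n$ and $j\le k$. The remedy is that a class of degree $a$ that comes from the classifying space of a finite group counts $a$ times.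

For a finite group $\Gamma$, let $B\Gamma$ be a countable connected CW complex with fundamental group $\Gamma$ and contractible universal covering $E\Gamma$. Recall that for a paracompact space $Z$, pulling back $E\Gamma\to B\Gamma$ gives a bijection between homotopy classes of maps $Z\to B\Gamma$ and isomorphism classes of principal $\Gamma$-bundles over $Z$. For a product of two groups one may take $B(\Gamma\times\Gamma')=B\Gamma\times B\Gamma'$.

\begin{lemma}\label{lem:weight}
Let $B$ be a connected compact polyhedron, $\Gamma$ a finite group, $f\colon B\to B\Gamma$ a map and $\ell$ a prime. Let $\xi\in H^a(B\Gamma;\mathbb F_\ell)$ with $a\ge1$, and let $x_1,\dots,x_s\in H^*(B;\mathbb F_\ell)$, $s\ge0$, be homogeneous classes of positive degree. If $f^*\xi\cdot x_1\cdots x_s\ne0$, then $\operatorname{cat}B\ge a+s$.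
\end{lemma}

\begin{proof}
Suppose instead that $B=U_1\cup\dots\cup U_{a+s}$ with each $U_i$ open and contractible in $B$, and put $Z=U_1\cup\dots\cup U_a$. We claim that $f^*\xi|_Z=0$.

Let $T$ be the simplicial complex with vertices $(i,\gamma)$, $1\le i\le a$, $\gamma\in\Gamma$, whose simplices are the sets of vertices with distinct first entries; this is the join of $a$ copies of $\Gamma$, of dimension $a-1$. The group acts by right translation on the second entry. An element that maps a simplex to itself fixes each of its vertices, since it preserves first entries, and so is the identity. Thus $T\to T/\Gamma$ is a principal $\Gamma$-bundle over a CW complex of dimension $a-1$; let $g\colon T/\Gamma\to B\Gamma$ classify it.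

Let $\tilde Z\to Z$ be the pullback of $E\Gamma$ along $f|_Z$. For $i\le a$ the map $f|_{U_i}$ is null-homotopic, so it lifts to $E\Gamma$, and there is a $\Gamma$-map $\gamma_i\colon\tilde Z|_{U_i}\to\Gamma$. Let $\lambda_1,\dots,\lambda_a$ be a partition of unity on the metrizable space $Z$ with $\operatorname{supp}\lambda_i\subset U_i$. Send $\tilde z\in\tilde Z$ over $z$ to the point of $T$ whose barycentric coordinate at $(i,\gamma)$ is $\lambda_i(z)$ if $z\in U_i$ and $\gamma_i(\tilde z)=\gamma$, and $0$ otherwise. This coordinate is continuous over $U_i$, where $\gamma_i$ is locally constant, and it vanishes off $\operatorname{supp}\lambda_i$. We obtain a $\Gamma$-map $\tilde Z\to T$, hence a map $\psi\colon Z\to T/\Gamma$ with $\psi^*T\cong\tilde Z$. Both $g\psi$ and $f|_Z$ classify $\tilde Z$, so they are homotopic, and $f^*\xi|_Z=\psi^*g^*\xi=0$ because $H^a(T/\Gamma;\mathbb F_\ell)=0$.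

Also $x_j|_{U_{a+j}}=0$, since the inclusion of $U_{a+j}$ is null-homotopic and $x_j$ has positive degree. So $f^*\xi$ comes from $H^*(B,Z)$ and $x_j$ from $H^*(B,U_{a+j})$. The sets are open and cover $B$, so the relative cup product shows that $f^*\xi\cdot x_1\cdots x_s$ comes from $H^*(B,B)=0$, a contradiction.
\end{proof}

\begin{lemma}\label{lem:top}
Let $\ell$ be a prime, let $C_\ell$ act freely and smoothly on $S^a$, $a\ge1$, and let $f\colon L=S^a/C_\ell\to BC_\ell$ classify $S^a\to L$. Then there is $\xi\in H^a(BC_\ell;\mathbb F_\ell)$ with $f^*\xi\ne0$.
\end{lemma}

\begin{proof}
We show that $f$ is $a$-connected. For $i\ge2$ we have $\pi_i(L)=\pi_i(S^a)$ and $\pi_i(BC_\ell)=0$, so $\pi_i(f)$ is surjective, and bijective if $i<a$. Since $f$ is covered by a $C_\ell$-map $S^a\to EC_\ell$, the homomorphism $\pi_1(f)$ is the one in the exact sequence $\pi_1(S^a)\to\pi_1(L)\to C_\ell\to1$; it is surjective, and bijective if $a\ge2$. Up to homotopy equivalence, the target of an $a$-connected map of CW complexes is obtained from the source by attaching cells of dimension greater than $a$, so $f^*$ is injective on $H^a(-;\mathbb F_\ell)$. Finally, $H^a(BC_\ell;\mathbb F_\ell)\cong\mathbb F_\ell$: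 in the periodic free resolution of $\mathbb Z$ over $\mathbb Z[C_\ell]$ the differentials are alternately multiplication by $g-1$ and by $1+g+\dots+g^{\ell-1}$, where $g$ is a generator, and both become zero after applying $\operatorname{Hom}_{C_\ell}(-,\mathbb F_\ell)$. Take any $\xi\ne0$.
\end{proof}

\section{Products of quotients of spheres}\label{sec:products}

All spaces in this section are connected closed smooth manifolds, hence connected compact polyhedra. By the K\"unneth theorem over the field $\mathbb F_\ell$, a cross product of nonzero classes is nonzero.

\begin{proof}[Proof of Theorem~\ref{thm:many}]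
\emph{Lower bound.} Number the factors so that $n_1=n$. Since $|\Gamma_1|\ge2$, there is a prime $\ell$ dividing $|\Gamma_1|$, and by Cauchy's theorem a subgroup $C_\ell\subset\Gamma_1$. The manifold $B=S^n/C_\ell\times S^{n_2}\times\dots\times S^{n_r}$ covers $X$. Map $B$ to $BC_\ell$ through its first factor and the map $f$ of Lemma~\ref{lem:top}, let $\xi$ be the class given there, and for $j\ge2$ let $x_j$ be the pullback of a generator $\iota_j$ of $H^{n_j}(S^{n_j};\mathbb F_\ell)$. The product of the pullback of $\xi$ with $x_2\cdots x_r$ is $f^*\xi\times\iota_2\times\dots\times\iota_r\ne0$. Lemmas~\ref{lem:up} and~\ref{lem:weight} give $\operatorname{cat}X\ge\operatorname{cat}B\ge n+r-1$.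

\emph{Upper bound.} Let $X_i=S^{n_i}/\Gamma_i\times\prod_{j\ne i}S^{n_j}$, a covering of $X$ of degree $q_i=\prod_{j\ne i}|\Gamma_j|$. A prime divides at most one order $|\Gamma_i|$, and then it does not divide $q_i$; a prime that divides no order divides no $q_i$. So $\gcd(q_1,\dots,q_r)=1$. By (C1)--(C3), $\operatorname{cat}X_i\le n_i+r-1\le n+r-1$. Put $m=\max(n+r-1,\lceil(d+1)/2\rceil)$. Then $2m\ge d+1$ and $\operatorname{cat}X_i\le m$, so Theorem~\ref{thm:cover} gives $\operatorname{cat}X\le m$.

\emph{Equality.} As $n+r-1$ is an integer, $n+r-1\ge\lceil(d+1)/2\rceil$ is equivalent to $2n+2r-2\ge d+1$, that is, to $d\le2n+2r-3$.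
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:two}]
(1) Apply Theorem~\ref{thm:many} with $r=2$, $n=\max(a,b)$ and $d=a+b$. The condition for equality is $d\le2n+1$, and $a+b\le2n$.

(2) Let $\ell$ be a prime dividing both orders and choose subgroups $C_\ell\subset\Gamma$ and $C_\ell\subset\Gamma'$. The manifold $B=S^a/C_\ell\times S^b/C_\ell$ covers $X$. Let $f,\xi$ and $f',\xi'$ be given by Lemma~\ref{lem:top} for the two factors. The map $f\times f'$ goes from $B$ to $BC_\ell\times BC_\ell=B(C_\ell\times C_\ell)$, and the class $\xi\times\xi'$ of degree $a+b$ pulls back to $f^*\xi\times f'^*\xi'\ne0$. Lemma~\ref{lem:weight} with $s=0$ and Lemma~\ref{lem:up} give $\operatorname{cat}X\ge a+b$, and (C1) gives the reverse inequality.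
\end{proof}

\begin{remark}
The assumption that the groups are nontrivial is used only for the lower bound, to find a prime $\ell$ for a factor of maximal dimension. Without it Theorem~\ref{thm:two}(1) fails: $\operatorname{cat}(S^a\times S^b)\le2$ by (C2) and (C3), which is less than $\max(a,b)+1$ as soon as $\max(a,b)\ge2$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{CLOT} Cornea, Lupton, Oprea and Tanr\'e, \emph{Lusternik--Schnirelmann Category}.

\bibitem{Dra} Alexander Dranishnikov, \emph{The LS-category of the product of lens spaces}, arXiv:1409.8316 (2014).

\bibitem{Mil1} Milnor, \emph{Construction of universal bundles I}, Ann. of Math. 63 (1956).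

\bibitem{Mil2} Milnor, \emph{Construction of universal bundles II}.

\end{thebibliography}
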